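# Towers of a single self-map: uniform movability, stability, and a split counterexample

## 1. The shift on an infinite wedge of circles

Let $W=\bigvee_{k\ge 0}C_k$ be a wedge of circles. Let $f:W\to W$ collapse $C_0$ to the base point and carry $C_{k+1}$ identically to $C_k$. Let $s:W\to W$ carry $C_k$ identically to $C_{k+1}$. Then $fs=1_W$. On the free group $\pi_1(W)$ with basis $x_0,x_1,\dots$ we have
$$f_*(x_0)=1,\qquad f_*(x_{k+1})=x_k .$$
Consider the sequence
$$W\xleftarrow{\ f\ }W\xleftarrow{\ f\ }W\xleftarrow{\ f\ }\cdots .$$

Two things are visible by hand. First, everything at one stage can be pulled back consistently to all later stages: a map $u$ into stage $n$ is $f(su)$, which is $f^2(s^2u)$, and so on. Second, something is lost at every step, since $x_0$ dies each time we move left. So the sequence should not be equivalent to a single space, even though nothing obstructs moving backwards along it.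

This example uses infinitely many circles. Can the same thing happen when the space is a finite polyhedron? To ask this properly we need the language of pro-categories.

## 2. Stable and uniformly movable towers

Let $H_0$ be the homotopy category of pointed connected CW complexes: morphisms are pointed homotopy classes of pointed maps. We compose in $H_0$, so "$=$" between maps means equality of pointed homotopy classes. We write $[U,V]_*$ for the set of morphisms.

**Definition (pro-$H_0$).** Objects are inverse systems $X=(X_\alpha,p(X)^\beta_\alpha)$ in $H_0$, with bonding morphisms $p(X)^\beta_\alpha:X_\beta\to X_\alpha$ for $\beta\ge\alpha$. Morphisms are $\mathrm{Hom}(X,Y)=\varprojlim_\beta\varinjlim_\alpha [X_\alpha,Y_\beta]_*$. A tower is an inverse system indexed by the natural numbers. An object of $H_0$ is a one-term system. We write $p(X)_\alpha:X\to X_\alpha$ for the canonical projections, and drop $X$ from the notation when it is clear.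

For a tower $X$ and an object $Z$ of $H_0$ this means the following.

* A morphism $r:Z\to X$ is a family $r_n:Z\to X_n$ with $p^{n+1}_n r_{n+1}=r_n$. More generally a morphism $r:Y\to X$ is the same as a compatible family of morphisms $p_nr:Y\to X_n$.
* Every morphism $X\to Z$ has the form $u\,p_n$ with $u:X_n\to Z$. Two of them, $up_n$ and $vp_m$, are equal exactly when $u\,p^k_n=v\,p^k_m$ for some $k\ge n,m$.

We use three formal consequences. A tower is isomorphic to each of its cofinal subtowers. A tower whose bonding maps are all isomorphisms is isomorphic to its term $X_0$. And $H_0$ is a full subcategory of pro-$H_0$. The same definitions apply with groups in place of $H_0$, and a homotopy group functor $\pi_d$ applied termwise is a functor from pro-$H_0$ to pro-Groups.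

**Definition (stable).** An object $X$ of pro-$H_0$ is stable if it is isomorphic in pro-$H_0$ to an object of $H_0$.

**Definition (uniformly movable).** $X$ is uniformly movable if for every $\alpha$ there are $\beta\ge\alpha$ and a morphism $r:X_\beta\to X$ of pro-$H_0$ with $p_\alpha\, r=p^\beta_\alpha$.

**Definition (movable).** $X$ is movable if for every $\alpha$ there is $\beta\ge\alpha$ such that for every $\gamma\ge\alpha$ there is $r:X_\beta\to X_\gamma$ with $p^\gamma_\alpha r=p^\beta_\alpha$.

A uniformly movable system is movable: use $p_\gamma r$.

Throughout, given $f:P\to P$ in $H_0$, let $X$ be the tower with $X_n=P$ and $p^{n+1}_n=f$ for all $n$. Here are two examples with $P$ finite.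

*Doubling.* Let $P=S^1$ and let $f$ have degree $2$. A morphism $r:S^1\to X$ is a sequence of degrees with $2r_{n+1}=r_n$. Each $r_n$ is then divisible by all powers of $2$, so $r=0$. Since $p^\beta_\alpha$ has degree $2^{\beta-\alpha}\ne0$, the tower is not uniformly movable. It is not stable either. If $\pi_1(X)$ were isomorphic to a group $L$, then $L$ would be the inverse limit of $\mathbb Z\xleftarrow{2}\mathbb Z\xleftarrow{2}\cdots$, which is $0$. Then $p_0$ would be trivial on this tower of groups, so some power $2^k$ would be zero.

*Collapsing.* Let $P=S^1\vee S^1$ and let $f$ be the identity on the first circle and constant on the second. With $h:P\to S^1$ the retraction onto the first circle and $g:S^1\to P$ the inclusion, $f=gh$ and $hg=1$. The tower $P\xleftarrow{g}S^1\xleftarrow{h}P\xleftarrow{g}S^1\xleftarrow{h}\cdots$ contains both $X$ and the constant tower $S^1$ as cofinal subtowers, so $X\cong S^1$ is stable.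

The next two lemmas turn the two observations of Section 1 into statements.

**Lemma 1.** If $fs=1_P$ in $H_0$, then $X$ is uniformly movable, and one can take $\beta=\alpha$ in the definition.

*Proof.* Put $r_n=s^{\,n-\alpha}$ for $n\ge\alpha$ and $r_n=f^{\alpha-n}$ for $n\le\alpha$. If $n\ge\alpha$, then $fr_{n+1}=fs^{n+1-\alpha}=s^{n-\alpha}=r_n$. If $n<\alpha$, then $fr_{n+1}=f\,f^{\alpha-n-1}=r_n$. So $(r_n)$ is a morphism $r:X_\alpha\to X$, and $p_\alpha r=r_\alpha=1=p^\alpha_\alpha$. $\square$

**Lemma 2.** Let $(G_n,p^m_n)$ be a tower of groups with all $p^{n+1}_n$ surjective. If it is isomorphic in pro-Groups to a group $L$, then $p^{n+1}_n$ is injective for all large $n$.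

*Proof.* The isomorphism $g:L\to (G_n)$ is a compatible family $g_m:L\to G_m$, and its inverse is $h\,p_n$ for some $h:G_n\to L$. We may increase $n$ at will, replacing $h$ by $h\,p^{n'}_n$. Since $g\circ(h p_n)$ is the identity, comparing components at level $n+1$ gives $g_{n+1}hp_n=p_{n+1}$. So there is $k\ge n+1$ with
$$g_{n+1}\,h\,p^k_n=p^k_{n+1}.$$
Let $x\in\ker p^{n+1}_n$. By surjectivity $x=p^k_{n+1}(y)$ for some $y$. Then $p^k_n(y)=p^{n+1}_n(x)=1$, so $x=p^k_{n+1}(y)=g_{n+1}h(p^k_n(y))=1$. $\square$

For the shift on $W$, Lemma 1 gives uniform movability. On $\pi_1$ the bonding maps are surjective and never injective, so Lemma 2 shows that the tower is not stable.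

The question, taken from J. Dydak and F.R. Ruiz del Portal, "Isomorphisms in pro-categories", arXiv:math/0404399 (2004), is this: *if $P$ is a finite pointed connected polyhedron and the tower $X$ of $f:P\to P$ is uniformly movable, must $X$ be stable?* The answer is no.

**Theorem 1.** For every $d\ge3$ there are a finite pointed connected polyhedron $P$ of dimension $d+2$ with $\pi_1(P)=\langle a,t\mid tat^{-1}=a^2\rangle$ and a morphism $f:P\to P$ of $H_0$ having a right inverse $s$ in $H_0$ ($fs=1_P$), such that $X$ is uniformly movable but not stable.

We also prove a criterion for stability (Theorem 2, Section 8) and a positive result for many fundamental groups (Theorem 3, Section 9).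

## 3. Simply connected polyhedra and the role of chain conditions

Lemmas 1 and 2 suggest looking at maps with $fs=1_P$. The following remark will be used several times.

**Lemma 3.** Let $\psi:A\to A$ be a surjective endomorphism of a group such that $\ker\psi^m=\ker\psi^{m+1}$ for some $m$. Then $\psi$ is injective.

*Proof.* Let $\psi(x)=1$. Write $x=\psi^m(y)$. Then $\psi^{m+1}(y)=1$, so $\psi^m(y)=1$, that is, $x=1$. $\square$

*Simply connected $P$.* Suppose $P$ is finite and simply connected and $fs=1_P$. Each $H_k(P)$ is a finitely generated abelian group, so ascending chains of subgroups stabilize. The map $f_*$ on $H_k(P)$ is surjective, because $f_*s_*=1$. By Lemma 3 it is bijective, and by Whitehead's theorem $f$ is an isomorphism of $H_0$. Then $X\cong P$ is stable, so there is no counterexample of this kind.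

*Nontrivial $\pi_1$.* The sensible next attempt is to run the same argument on the universal cover $\tilde P$. Let $G=\pi_1(P)$, and suppose for simplicity that $fs=1_P$ and $f_*=\mathrm{id}$ on $G$. Then $s_*=\mathrm{id}$ too, and the pointed lifts of $f$ and $s$ are $G$-equivariant. So $\psi=\tilde f_*$ is a surjective $\mathbb ZG$-endomorphism of $H_k(\tilde P)$. The cellular chain modules $C_k(\tilde P)$ are finitely generated and free. If $\mathbb ZG$ is left Noetherian, then $H_k(\tilde P)$ is a Noetherian module, the kernels of $\psi^m$ stabilize, and $\psi$ is bijective.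

The argument needs the chain $\ker\psi\subset\ker\psi^2\subset\cdots$ to stop, and without the Noetherian hypothesis nothing forces this. Section 4 shows that the algebraic statement is false already for a cyclic module over a finitely presented group. The counterexample is built by realizing this algebraic failure with spaces.

## 4. A cyclic module that maps onto itself with a splitting and a kernel

Let
$$\Gamma=\langle a,t\mid tat^{-1}=a^2\rangle .$$
Sending $a$ to $x\mapsto x+1$ and $t$ to $x\mapsto 2x$ defines a homomorphism to the affine group of $\mathbb R$: the image of $tat^{-1}$ is $x\mapsto 2(\tfrac x2+1)=x+2$. Hence $a$ has infinite order, and in particular $a\notin\langle a^2\rangle$.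

Let $M=\mathbb F_3[\Gamma/\langle a\rangle]$, a cyclic module generated by the coset $\langle a\rangle$. Define
$$E(\gamma\langle a\rangle)=\gamma t^{-1}\langle a\rangle,\qquad S(\gamma\langle a\rangle)=-\big(\gamma t\langle a\rangle+\gamma at\langle a\rangle\big).$$
Both are well defined. For $E$: $\gamma at^{-1}=\gamma t^{-1}(tat^{-1})=\gamma t^{-1}a^2$. For $S$: replacing $\gamma$ by $\gamma a$ turns $\gamma t\langle a\rangle+\gamma at\langle a\rangle$ into $\gamma at\langle a\rangle+\gamma a^2t\langle a\rangle$, and $a^2t=ta$, so the second coset is $\gamma t\langle a\rangle$. Next,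
$$ES(\gamma\langle a\rangle)=-\big(\gamma\langle a\rangle+\gamma a' \langle a\rangle\big)\ \text{ with } a'=att^{-1}=a,$$
so $ES(\gamma\langle a\rangle)=-2\,\gamma\langle a\rangle=\gamma\langle a\rangle$. Thus $ES=1$. But $E$ is not injective, because $E(t\langle a\rangle)=\langle a\rangle=E(at\langle a\rangle)$, while $t\langle a\rangle\ne at\langle a\rangle$: the element $t^{-1}at$ acts as $x\mapsto x+\tfrac12$, so it is not in $\langle a\rangle$.

Three ingredients make this work, and each will be given a geometric form.

* The map $E$ is the composite of the isomorphism $\mathbb F_3[\Gamma/\langle a\rangle]\cong\mathbb F_3[\Gamma/\langle a^2\rangle]$, which exists because $a$ and $a^2$ are conjugate, with the projection $\mathbb F_3[\Gamma/\langle a^2\rangle]\to\mathbb F_3[\Gamma/\langle a\rangle]$. Geometrically: two attaching maps $a$ and $a^2$ that are freely homotopic, and the double cover $z\mapsto z^2$ of the circle.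
* The map $S$ comes from the transfer $\gamma\langle a\rangle\mapsto\gamma\langle a^2\rangle+\gamma a\langle a^2\rangle$, the sum of the two preimages. Geometrically: a pinch map that sends a fibre to two fibres.
* Projection after transfer is multiplication by $2$, which is invertible mod $3$. Geometrically: fibres with homology $\mathbb Z/3$.

## 5. Circles of Moore spaces attached along $a$ and along $a^2$

We recall the suspension group structure. If $Y$ is a (reduced) suspension with pinch map $\nu:Y\to Y\vee Y$, then $[Y,Z]_*$ is a group with $u+v=(u,v)\circ\nu$. Taking $u=\mathrm{in}_1$, $v=\mathrm{in}_2$ gives $\nu=\mathrm{in}_1+\mathrm{in}_2$ in $[Y,Y\vee Y]_*$. Composition with a map $Z\to Z'$ is a homomorphism, and on reduced homology $(u+v)_*=u_*+v_*$. If $Y$ is a double suspension, the group $[Y,Z]_*$ is abelian.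

Fix $d\ge3$ and let
$$Y=\Sigma^{d-1}(S^1\cup_3e^2)=S^d\cup_3e^{d+1}$$
with base point $y_0$ its $0$-cell. For $d=3$ this is $S^3$ with a $4$-cell attached by a map of degree $3$. Since $d-1\ge2$, $Y$ is a double suspension. It is simply connected, and its only nonzero reduced integral homology group is $H_d(Y)=\mathbb Z/3$, generated by the bottom sphere $\kappa:S^d\to Y$.

Let $K$ be the presentation $2$-complex of $\Gamma$, with one vertex $*$, two edges and one $2$-cell. Let $c:S^1\to K$ be the edge loop $a$, an embedded circle, where $S^1\subset\mathbb C$ and $c(1)=*$. Put $c_2(z)=c(z^2)$. Define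
$$P=K\cup_{c}(S^1\times Y),\qquad P'=K\cup_{c_2}(S^1\times Y),$$
where $(z,y_0)$ is glued to $c(z)$, respectively to $c_2(z)$. The base point is $*$. The maps $c,c_2$ are cellular, so $P$ and $P'$ are finite connected CW complexes. Each is obtained from $K$ by attaching cells $e^0\times e^d$, $e^0\times e^{d+1}$, $e^1\times e^d$, $e^1\times e^{d+1}$ of dimensions $d,d+1,d+1,d+2$. All these dimensions are at least $3$, so
$$\pi_1(P)=\pi_1(P')=\pi_1(K)=\Gamma,\qquad \dim P=\dim P'=d+2 .$$

A finite CW complex is homotopy equivalent to a finite polyhedron of the same dimension (attach cells one at a time along simplicial approximations). The equivalence may be taken pointed, and conjugating $f$ by it gives an isomorphic tower. So it is enough to find $f$ and $s$ on the CW complex $P$.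

## 6. The squaring map and its section

**Step 1: an equivalence $h:P\to P'$.** This step replaces the loop $a$ by the loop $a^2$. Since $a^2=tat^{-1}$, the maps $c$ and $c_2$ are freely homotopic. Attaching along homotopic maps gives spaces that are homotopy equivalent rel $K$ (Hatcher, *Algebraic Topology*, Prop. 0.18). So there is a homotopy equivalence $h:P\to P'$ that is the identity on $K$. It is an isomorphism of $H_0$.

**Step 2: the squaring map $q:P'\to P$.** This step gives the geometric form of the projection. Let $q$ be the identity on $K$ and $q(z,y)=(z^2,y)$. It is well defined: $(z,y_0)$ is identified with $c(z^2)$ in $P'$, and $(z^2,y_0)$ is identified with $c(z^2)$ in $P$.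

**Step 3: the section $s_0:P\to P'$.** This step gives the geometric form of the transfer. Let
$$E'=S^1\times Y\big/\big((z,y_0)\sim(-z,y_0)\big),$$
a space over $S^1$ via $[z,y]\mapsto w=z^2$, with section $z^2\mapsto[z,y_0]$. In $P'$ the points $(z,y_0)$ and $(-z,y_0)$ are glued to the same point $c(z^2)$, so $P'=K\cup_cE'$, where the point of the section over $w$ is glued to $c(w)$. The fibre of $E'$ over $w$ consists of two copies of $Y$, at the two square roots of $w$, joined at $y_0$. This is $Y\vee Y$, and going once around $S^1$ exchanges the two copies. Explicitly, with $\tau$ the switch on $Y\vee Y$,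
$$E'\cong[0,1]\times(Y\vee Y)\big/(1,x)\sim(0,\tau x).$$
Here $(u,y)$ with $y$ in the first summand corresponds to $[e^{\pi iu},y]$, with $y$ in the second summand to $[-e^{\pi iu},y]$, and $w=e^{2\pi iu}$. At $u=1$ the first summand gives $[-1,y]$, which is the second summand at $u=0$; the second gives $[1,y]$, the first summand at $u=0$. So the identification is correct.

On one fibre we would like to use the pinch map $\nu:Y\to Y\vee Y$. For the fibrewise maps to close up around the circle, $\nu$ must be compatible with $\tau$ up to homotopy. This is where the double suspension is used: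
$$\tau\nu=\tau\,\mathrm{in}_1+\tau\,\mathrm{in}_2=\mathrm{in}_2+\mathrm{in}_1=\mathrm{in}_1+\mathrm{in}_2=\nu\quad\text{in }[Y,Y\vee Y]_* .$$
Choose a pointed homotopy $N_u:Y\to Y\vee Y$, $u\in[0,1]$, with $N_0=\tau\nu$ and $N_1=\nu$. Write $S^1\times Y=[0,1]\times Y/(1,y)\sim(0,y)$ and send
$$(u,y)\mapsto(u,N_u(y))\in E'.$$
At the ends, $(1,N_1(y))\sim(0,\tau N_1(y))=(0,\tau\nu(y))=(0,N_0(y))$, so this is well defined. It is a map over $S^1$, and it respects the sections since $N_u(y_0)$ is the wedge point. Together with $\mathrm{id}_K$ it defines $s_0:P\to P'$.

**Step 4: $e=qs_0$ is an isomorphism of $H_0$.** This step is the geometric form of "$2$ is invertible mod $3$". The map $q$ sends $[\pm e^{\pi iu},y]$ to $(e^{2\pi iu},y)$, so it forgets which summand a point lies in. Hence on $S^1\times Y$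
$$e(e^{2\pi iu},y)=(e^{2\pi iu},\nabla N_u(y)),$$
where $\nabla:Y\vee Y\to Y$ is the folding map. Also $e$ is the identity on $K$ and on $S^1\times y_0$. Every $N_u$ is pointed homotopic to $\nu$, so $\nabla N_u\simeq\nabla\nu=1+1$ in $[Y,Y]_*$. This acts on $H_d(Y)=\mathbb Z/3$ as multiplication by $2$, an isomorphism, and all other reduced homology vanishes. As $Y$ is a simply connected CW complex, $\nabla N_u$ is a homotopy equivalence. (With $Y=S^d$ we would get multiplication by $2$ on $\mathbb Z$, and the fibre maps would not be equivalences.)

So $e|_{S^1\times Y}$ is a map over $S^1$ that is an equivalence on the fibre over $1$. Comparing the exact sequences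
$$0\to\pi_k(Y)\to\pi_k(S^1\times Y)\to\pi_k(S^1)\to0$$
by the five lemma, and using Whitehead's theorem, we see that $e|_{S^1\times Y}$ is a homotopy equivalence. It is the identity on the subcomplex $S^1\times y_0$. A homotopy equivalence of CW pairs that is the identity on a common subcomplex is a homotopy equivalence rel that subcomplex (classical). The inverse and the homotopies, being fixed on $S^1\times y_0$, extend by the identity of $K$ to all of $P$. So $e:P\to P$ is a homotopy equivalence rel $K$, in particular an isomorphism of $H_0$.

**Step 5: definition of $f$ and $s$.** This step assembles the pieces. Put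
$$f=qh,\qquad s=h^{-1}s_0e^{-1}.$$
Then $fs=q\,s_0\,e^{-1}=ee^{-1}=1_P$, and by Lemma 1 the tower $X$ is uniformly movable.

## 7. The class $a\beta-\beta$ in $\pi_d$

**Step 6: reduction to $q$.** This step says what remains. Since $fs=1_P$, the map $f_*$ on $\pi_d(P)$ is surjective. If $X$ were stable, the tower of groups $\pi_d(X)$ would be isomorphic to a group, and by Lemma 2 $f_*$ would be injective. So it suffices to show that $f_*$ is not injective on $\pi_d(P)$. As $f_*=q_*h_*$ with $h_*$ bijective, we must find a nonzero element in the kernel of $q_*:\pi_d(P')\to\pi_d(P)$.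

Let $\beta\in\pi_d(P')$ be the class of $b(x)=(1,\kappa(x))$, and let $a\in\pi_1(P')=\Gamma$ be the class of $c$. The element will be $a\beta-\beta$. It compares the fibre sphere at $z=1$, based at $*$ in the direct way, with the same sphere dragged along $a$. In $P'$, going around the circle $S^1\times y_0$ traces $a^2$, so dragging along $a$ alone should matter. In $P$, going around the circle traces $a$, so dragging along $a$ should not matter.

**Step 7: $q_*(a\beta-\beta)=0$.** This step makes the second half of that remark precise. The class $q_*\beta$ is represented by $x\mapsto(1,\kappa(x))$ in $S^1\times Y\subset P$. The free homotopy $x\mapsto(w,\kappa(x))$, with $w$ going once around $S^1$, begins and ends with this map and moves the base point along $w\mapsto(w,y_0)=c(w)$, the loop $a$. Hence $a\cdot q_*\beta=q_*\beta$. Since $q$ is the identity on $K$, $q_*(a)=a$, and so $q_*(a\beta)=q_*(a)\,q_*(\beta)=q_*\beta$.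

**Step 8: $a\beta\ne\beta$.** This step uses the universal cover to separate the two classes. Let $\tilde P'\to P'$ be the universal cover with base point $\tilde *$, with $\Gamma$ acting by deck transformations so that the lift of a loop $\gamma$ from $\tilde *$ ends at $\gamma\tilde *$. Let $\tilde K$ be the preimage of $K$.

Pull the cover back along the characteristic map $j:S^1\times Y\to P'$. The points of the pullback over $(1,y_0)$ correspond to the points $\gamma\tilde *$, $\gamma\in\Gamma$. The loop $S^1\times y_0$ maps to $c_2$ and represents $a^2$. Its lift from $\gamma\tilde *$ is the $\gamma$-translate of the lift from $\tilde *$, so it ends at $\gamma a^2\tilde *$. Since $\pi_1(S^1\times Y)$ is generated by this loop, the components of the pullback correspond to the cosets $\lambda=\gamma\langle a^2\rangle$. Since $a^2$ has infinite order, each component is the universal cover $\mathbb R\times Y$. The complex $\tilde P'$ is obtained from $\tilde K$ by gluing in the pullback along the preimage of $S^1\times y_0$, so the quotient of the pullback by this preimage is $\tilde P'/\tilde K$. Therefore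
$$H_d(\tilde P',\tilde K)\cong\bigoplus_{\lambda\in\Gamma/\langle a^2\rangle}H_d(\mathbb R\times Y,\mathbb R\times y_0)=\bigoplus_{\lambda\in\Gamma/\langle a^2\rangle}\mathbb Z/3 .$$

Let $\tilde b$ be the lift of $b$ at $\tilde *$. It lies in the component of $\lambda=\langle a^2\rangle$, and there it is the bottom sphere of a fibre $Y$. So under
$$\pi_d(P')=\pi_d(\tilde P')\to H_d(\tilde P')\to H_d(\tilde P',\tilde K)$$
the class $\beta$ goes to $[\tilde b]$, a generator of the summand $\langle a^2\rangle$. The class $a\beta$ is represented by $b$ dragged along the loop $a$. Its lift at $\tilde *$ is freely homotopic to the translate $a\tilde b$ (or $a^{-1}\tilde b$, with the opposite convention for the action). So $a\beta$ goes to $a_*^{\pm1}[\tilde b]$, a generator of the summand $a^{\pm1}\langle a^2\rangle=a\langle a^2\rangle$. Since $a\notin\langle a^2\rangle$, the two summands are different, and the two generators are nonzero. Hence $a\beta\neq\beta$.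

So $f_*$ is surjective but not injective on $\pi_d(P)$. By Step 6, $X$ is not stable, and Theorem 1 is proved. $\blacksquare$

## 8. Mapping telescopes and factorizations of $f^N$

In the collapsing example stability was visible from a factorization $f=gh$ with $hg$ invertible. The next theorem says that, up to a power of $f$, this is the only way to be stable, with no movability assumed.

**Definition (mapping telescope).** Choose a pointed cellular map representing $f$, again written $f$. The reduced mapping telescope $T$ is obtained from the pieces $P\times[j,j+1]$, $j\ge0$, by gluing $(x,j+1)$ in the $j$-th piece to $(f(x),j+1)$ in the next piece, and collapsing the ray over the base point to a point. Let $i_j:P\to T$, $x\mapsto(x,j)$, be the inclusion of the $j$-th stage, and $i=i_0$.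

Sliding along the $j$-th piece gives $i_{j+1}f=i_j$. Let $T_j\subset T$ be the part up to level $j$. Pushing to the right is a pointed deformation retraction of $T_j$ onto its last stage. It gives $\rho_j:T_j\to P$ with $\rho_ji_l=f^{j-l}$ for $l\le j$. A compact subset of $T$ lies in some $T_j$, so $\pi_k(T)=\varinjlim(\pi_k(P),f_*)$ with structure maps $(i_j)_*$. For the doubling map of $S^1$ we get $\pi_1(T)=\varinjlim(\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow2\cdots)=\mathbb Z[\tfrac12]$.

The shift $\sigma:T\to T$, $\sigma(x,u)=(x,u+1)$, satisfies $\sigma i_j=i_{j+1}$. It is bijective on $\pi_k(T)$. It is surjective because $\sigma_*i_{j*}(f_*x)=i_{(j+1)*}(f_*x)=i_{j*}(x)$. It is injective because $i_{(j+1)*}(x)=1$ means $f_*^mx=1$ for some $m$, which also gives $i_{j*}(x)=1$. By Whitehead's theorem $\sigma$ is invertible in $H_0$. Put $F=\sigma^{-1}$. From $i=i_1f=\sigma if$ we get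
$$if=Fi,\qquad i_j=F^{-j}i. \tag{1}$$
For a finite connected complex $L$, compactness of $L$ and of $L\times[0,1]$, together with the retractions $\rho_j$, gives
$$\text{every }u:L\to T\text{ is }F^{-j}iv\text{ for some }j\text{ and }v:L\to P;\qquad iv=iv'\ \Rightarrow\ f^Nv=f^Nv'\text{ for some }N. \tag{2}$$
In the first part, $u$ lands in some $T_j$, so $u=i_jv$ with $v=\rho_ju$. In the second part, the homotopy lands in some $T_N$, and we apply $\rho_N$. In the second part $N$ may be increased.

**Definition (finitely dominated).** An object of $H_0$ is finitely dominated if it is a retract, in $H_0$, of a finite complex.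

For example, $S^1$ is a retract of $S^1\vee S^1$. The telescope of the doubling map is not finitely dominated, because a retract of a finitely generated group is finitely generated, and $\mathbb Z[\frac12]$ is not.

The pointed and unpointed notions agree for connected complexes. Suppose $\lambda:T\to L$ and $\rho:L\to T$ have $\rho\lambda$ freely homotopic to $1_T$, with $L$ finite. Make $\lambda$ cellular, replace $L$ by the component containing $\lambda(T)$, and take the vertex $\lambda(*)$ as base point. By homotopy extension, move $\rho$ along a path so that $\rho(\lambda(*))=*$. Now $\rho\lambda$ is a pointed map freely homotopic to the identity, so on homotopy groups it is the change of base point along a loop, an isomorphism. By Whitehead's theorem $w=\rho\lambda$ is invertible in $H_0$, and $(w^{-1}\rho)\lambda=1_T$.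

**Theorem 2.** Let $P$ be a finite pointed connected complex and $f:P\to P$ a morphism of $H_0$. The following are equivalent.

1. $X$ is stable.
2. There are $N\ge1$, an object $Q$ of $H_0$, and $h:P\to Q$, $g:Q\to P$ with $gh=f^N$ and $hg$ invertible in $H_0$.
3. $T$ is finitely dominated.

In that case $X\cong Q\cong T$. The equivalence of 1 and 2 needs no finiteness of $P$.

*Proof.* **2 implies 1.** We interleave two towers. $X$ is isomorphic to its cofinal subtower with all bonding maps $f^N=gh$. This is a cofinal subtower of
$$P\xleftarrow{g}Q\xleftarrow{h}P\xleftarrow{g}Q\xleftarrow{h}\cdots,$$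
and so is the tower with terms $Q$ and bonding maps $hg$. The bonding maps of the latter are isomorphisms, so it is isomorphic to $Q$. Hence $X\cong Q$.

**1 implies 2.** We extract $g$ and $h$ from an isomorphism in pro-$H_0$ and make them commute with $f$. Let $g:Q\to X$ be an isomorphism with inverse $\bar h:X\to Q$, and put $g_m=p_mg$. Write $\bar h=h'p_N$ with $N\ge1$ and $h':P=X_N\to Q$. Then $h'g_N=h'p_Ng=\bar hg=1_Q$. As morphisms $X\to P$,
$$g_0h'p_N=p_0g\bar h=p_0=f^Np_N,$$
so there is $M\ge0$ with $g_0h'f^M=f^{N+M}$.

Let $\Phi:X\to X$ be given by $p_m\Phi=fp_m$ and $S:X\to X$ by $p_mS=p_{m+1}$. Both families are compatible: $f(fp_{m+1})=fp_m$ and $fp_{m+2}=p_{m+1}$. They are mutually inverse, since $p_m\Phi S=fp_{m+1}=p_m$ and $p_mS\Phi=p_{m+1}\Phi=fp_{m+1}=p_m$. Put $\theta=\bar h\Phi g$, an automorphism of $Q$. Then $g\theta=g\bar h\Phi g=\Phi g$, so $g_m\theta=p_m\Phi g=fg_m$ for all $m$. Put $h=h'f^M$. Then $g_0h=f^{N+M}$. Using $g_0=f^Ng_N$,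
$$hg_0=h'f^Mf^Ng_N=h'g_N\theta^{N+M}=\theta^{N+M},$$
which is invertible. So 2 holds with $g_0,h$ and exponent $N+M\ge1$.

**2 implies 3, and $Q\cong T$.** We show that $ig:Q\to T$ is an isomorphism of $H_0$. Put $\theta=hg$. Then $f^{Nl}g=(gh)^lg=g\theta^l$. Also $ig\theta=ighg=if^Ng=F^Nig$, so $F^{-N}ig=ig\theta^{-1}$.

On $\pi_k$, $ig$ is injective. If $i_*g_*x=1$, then $f_*^{Nl}g_*x=1$ for some $l$, that is, $g_*\theta_*^lx=1$. Applying $h_*$ gives $\theta_*^{l+1}x=1$, so $x=1$. It is also surjective. Every element of $\pi_k(T)$ is $i_{j*}(v)$ with $j$ as large as we like, so we may take $j=Nl$. Then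
$$i_{Nl}=F^{-Nl}i=F^{-N(l+1)}if^N=F^{-N(l+1)}igh=ig\,\theta^{-(l+1)}h,$$
so $i_{Nl*}(v)$ lies in the image of $(ig)_*$. By Whitehead's theorem $Q\cong T$. Finally $\big((hg)^{-1}h\big)g=1_Q$, so $Q$ is a retract of the finite complex $P$, and $T$ is finitely dominated.

**3 implies 2.** We turn a domination of $T$ into a map $T\to P$ that commutes with $f$ and $F$. Let $\rho\lambda=1_T$ with $\lambda:T\to L$, $\rho:L\to T$, $L$ finite. By (2), $\rho=F^{-j}iv'$ for some $v':L\to P$. Put $v=v'\lambda F^{-j}:T\to P$. Since $iv'\lambda=F^j\rho\lambda=F^j$, we get $iv=1_T$.

By (1), $i(fv)=Fiv=F=i(vF)$. The source $T$ need not be finite, so we pass through $L$. Precomposing with $\rho$ gives $i(fv\rho)=i(vF\rho)$, and (2) gives $f^Nfv\rho=f^NvF\rho$ for some $N$. Precomposing with $\lambda$ gives $f^{N+1}v=f^NvF$. Put $v_1=f^NvF^{-N}$. Then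
$$fv_1=f^{N+1}vF^{-N}=f^NvF\,F^{-N}=v_1F,\qquad iv_1=F^NivF^{-N}=1_T .$$
Now $i(v_1i)=i=i\,1_P$ and $P$ is finite, so (2) gives $f^{N'}v_1i=f^{N'}$ for some $N'\ge1$. Take $Q=T$, $g=v_1$, $h=F^{N'}i$. Then $gh=v_1F^{N'}i=f^{N'}v_1i=f^{N'}$, and $hg=F^{N'}iv_1=F^{N'}$ is invertible. $\blacksquare$

## 9. Noetherian group rings

We return to the attempt of Section 3 and carry it through under the hypothesis it needs, for movable $X$ and without a right inverse. A group is *polycyclic* if it has a finite subnormal series with cyclic factors, and *virtually* polycyclic if it has a polycyclic subgroup of finite index. Finite groups and finitely generated abelian groups are examples. A subgroup of a virtually polycyclic group is virtually polycyclic: intersect it with the finite-index subgroup and with the series. Integral group rings of virtually polycyclic groups are left Noetherian (P. Hall).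

Let $X$ be movable. The definition with $\alpha=0$ gives $n\ge0$ and maps $r_k:P\to P$ with
$$f^kr_k=f^n\qquad(k\ge0). \tag{3}$$

**Theorem 3.** Let $P$ be finite and let $X$ be movable, with $n$ as in (3). Put $\varphi=f_*$ on $G=\pi_1(P)$ and $\Lambda=\varphi^n(G)$. If $\mathbb Z\Lambda$ is left Noetherian, then $X$ is stable. In particular, $X$ is stable whenever it is movable (in particular, uniformly movable) and $\pi_1(P)$ is virtually polycyclic (for example finite, or finitely generated abelian).

The last sentence follows from the one before it and the facts just recalled. By Theorem 2 it is enough to show that the telescope $T$ is finitely dominated.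

*Proof.* **Step 1: $\varphi$ restricts to an automorphism of $\Lambda$.** This controls $\pi_1$. By (3), $\varphi^n(G)=\varphi^k(r_{k*}G)\subset\varphi^k(G)$ for all $k$. For $k\ge n$ the reverse inclusion is clear. So $\varphi^k(G)=\Lambda$ for $k\ge n$, and $\varphi(\Lambda)=\Lambda$.

Ascending chains of subgroups of $\Lambda$ stabilize. To see this, for a subgroup $S\le\Lambda$ let $J_S$ be the left ideal generated by the elements $x-1$, $x\in S$. The map $\mathbb Z\Lambda\to\mathbb Z[\Lambda/S]$, $y\mapsto yS$, has kernel spanned by the elements $yx-y=y(x-1)$ with $x\in S$, so it has kernel $J_S$. Hence $y-1\in J_S$ if and only if $y\in S$, so $J_S$ determines $S$. An ascending chain of subgroups gives an ascending chain of left ideals, which stabilizes.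

In particular the chain $\ker(\varphi^m|_\Lambda)$ stabilizes, and by Lemma 3 $\varphi|_\Lambda$ is an automorphism.

**Step 2: $\pi_1(T)\cong\Lambda$, and it is finitely presented.** Let $H=\pi_1(T)=\varinjlim(G,\varphi)$. The map $i_*|_\Lambda:\Lambda\to H$ is injective: $i_*x=1$ forces $\varphi^m(x)=1$ for some $m$, so $x=1$. It is surjective: an element $i_{j*}(g)$ equals $i_{(j+n)*}(\varphi^ng)$. Since $\varphi^ng\in\Lambda=\varphi^{n+j}(\Lambda)$, write $\varphi^ng=\varphi^{n+j}(y)$ with $y\in\Lambda$. Then $i_{j*}(g)=i_{(j+n)*}\varphi^{n+j}(y)=i_*(y)$. So $H\cong\Lambda$, and $i_*:G\to H$ is surjective.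

The map $\pi=(\varphi^n|_\Lambda)^{-1}\varphi^n:G\to\Lambda$ is a retraction. $G$ is finitely presented, since $P$ is finite; let $x_1,\dots,x_m$ generate it. Let $R$ be the normal closure of the elements $x_l^{-1}\pi(x_l)$. Since $\pi^2=\pi$, $R\subset\ker\pi$. Modulo $R$ we have $x_l=\pi(x_l)$ for all $l$, hence $g=\pi(g)$ for all $g\in G$; so $\pi(g)=1$ implies $g\in R$. Thus $\ker\pi=R$, and $\Lambda\cong G/R$ is obtained from $G$ by adding $m$ relations. Hence $H$ is finitely presented.

**Step 3: lifts to a cover of $P$.** This sets up modules over $\mathbb ZH$, which is left Noetherian since $H\cong\Lambda$. Let $\alpha=F_*\in\mathrm{Aut}(H)$ and $N=\ker i_*\subset G$. Let $\hat P\to P$ be the pointed regular cover belonging to $N$, with deck group $G/N=H$. Then $C_*(\hat P)$ is a complex of finitely generated free $\mathbb ZH$-modules, so for each $k$ the module $M:=H_k(\hat P)$ is Noetherian.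

By (1), $i_*\varphi=\alpha i_*$, so $\varphi(N)\subset N$, and $f$ has a pointed lift $\hat f:\hat P\to\hat P$. For $h=i_*(g)\in H$, the maps $\hat f\circ h$ and $\alpha(h)\circ\hat f$ are lifts of the same map. They agree at the base point $\hat *$, since $\hat f(h\hat *)$ is the end of the lift of the loop $\varphi(g)$ and $i_*\varphi(g)=\alpha(h)$. So they are equal, and $\psi=\hat f_*:M\to M$ satisfies
$$\psi(hx)=\alpha(h)\psi(x)\qquad(h\in H,\ x\in M). \tag{4}$$
From (1) and (3), $F^kir_k=if^kr_k=if^n=F^ni$, so $ir_k=F^{n-k}i$. Hence $r_{k*}(N)\subset N$, and $r_k$ has a pointed lift $\hat r_k$. Lifting the pointed homotopy (3) gives $\hat f^k\hat r_k\simeq\hat f^n$, so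
$$\psi^n=\psi^k(\hat r_k)_*\qquad(k\ge0). \tag{5}$$

**Step 4: $\psi$ is bijective on its stable image.** This repeats Step 1 in homology. Put $I=\psi^n(M)$. By (5), $I\subset\psi^k(M)$ for all $k$, so $I=\psi^k(M)$ for $k\ge n$ and $\psi(I)=I$. By (4), $h\psi^n(x)=\psi^n(\alpha^{-n}(h)x)$, so $I$ is a submodule of $M$. In particular $I$ is finitely generated. Also by (4), $\psi^m(hx)=\alpha^m(h)\psi^m(x)$, so the $\ker(\psi^m|_I)$ form an ascending chain of submodules. It stabilizes, and by Lemma 3 $\psi|_I$ is bijective.

**Step 5: $H_k(\tilde T)$ is a finitely generated $\mathbb ZH$-module.** Here $\tilde T$ is the universal cover of $T$. By (1), $i_{j*}=\alpha^{-j}i_*$ is surjective on $\pi_1$ with kernel $N$. Hence the preimage in $\tilde T$ of the $j$-th stage is connected and is the cover of $P$ belonging to $N$. The pointed lift $\hat i_j:\hat P\to\tilde T$ of $i_j$ is therefore a homeomorphism onto this preimage, and $\hat i_j(hx)=\alpha^{-j}(h)\hat i_j(x)$. In other words, the preimage is a copy of $\hat P$ with the $H$-action twisted by $\alpha^j$. For $j=0$ the map $\hat i_0$ is $H$-equivariant.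

The preimage of $T_j$ deformation retracts onto the preimage of the $j$-th stage (lift the deformation), and these preimages exhaust $\tilde T$. The pointed homotopy $i_j\simeq i_{j+1}f$ lifts to a pointed homotopy $\hat i_j\simeq\hat i_{j+1}\hat f$. So
$$H_k(\tilde T)=\varinjlim(M\xrightarrow{\psi}M\xrightarrow{\psi}\cdots),$$
with structure maps $(\hat i_j)_*$. The $\mathbb ZH$-linear map $(\hat i_0)_*$ restricts to an isomorphism $I\cong H_k(\tilde T)$. Injectivity: if $(\hat i_0)_*x=0$, then $\psi^mx=0$ for some $m$, so $x=0$. Surjectivity: $(\hat i_j)_*(x)=(\hat i_{j+n})_*(\psi^nx)$, and $\psi^nx\in I=\psi^{n+j}(I)$, say $\psi^nx=\psi^{n+j}(y)$ with $y\in I$; then $(\hat i_j)_*(x)=(\hat i_0)_*(y)$. As $I$ is finitely generated, so is $H_k(\tilde T)$.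

**Step 6: a complex of finitely generated free modules.** This replaces $C=C_*(\tilde T)$ by something of finite type. Put $R=\mathbb ZH$ and $D=\dim P+1$, so $C_k=0$ unless $0\le k\le D$. We build finitely generated free modules $L_k$, $k\ge0$, and a quasi-isomorphism $\theta:L\to C$. Suppose $L$ and $\theta$ are built in degrees $\le m$ such that $\theta$ is an isomorphism on $H_k$ for $k<m$ and surjective on $H_m$, where $H_m$ of the truncated complex is $\ker(L_m\to L_{m-1})$. The start $m=-1$ with $L=0$ is trivial. Since $R$ is left Noetherian, the kernel of $\ker(L_m\to L_{m-1})\to H_m(C)$ is generated by finitely many $z_1,\dots,z_p$. Let $L_{m+1}$ be free on $e_1,\dots,e_p,e'_1,\dots,e'_{p'}$, where $\partial e_l=z_l$, $\theta(e_l)=c_l$ is chosen with $\partial c_l=\theta(z_l)$, $\partial e'_l=0$, and the $\theta(e'_l)$ are cycles whose classes generate the finitely generated module $H_{m+1}(C)$. Then $\theta$ is an isomorphism on $H_m$ and surjective on $H_{m+1}$. Continuing, we get $\theta:L\to C$. A quasi-isomorphism between bounded-below complexes of projectives is a chain homotopy equivalence, so $L\simeq C$.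

**Step 7: truncation.** This makes the complex bounded. Put $B=\mathrm{im}(L_{D+1}\to L_D)$. The map $\partial:L_{D+1}\to B$ is a cocycle in $\mathrm{Hom}_R(L,B)$. Now $H^{D+1}(L;B)\cong H^{D+1}(C;B)=0$ because $C_{D+1}=0$. So there is $\epsilon:L_D\to B$ with $\epsilon\,\partial=\partial$ on $L_{D+1}$, that is, $\epsilon|_B=1_B$. Hence $B$ is a direct summand of $L_D$, and $L_D/B$ is finitely generated projective. The quotient map from $L$ to
$$0\to L_D/B\to L_{D-1}\to\cdots\to L_0\to0$$
is an isomorphism on homology. In degrees below $D$ this is clear; in degree $D$ both sides are $\ker(L_D\to L_{D-1})/B$; above $D$ we have $H_k(L)\cong H_k(C)=0$. So it is a chain equivalence, and $C$ is chain equivalent to a bounded complex of finitely generated projectives.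

**Step 8: conclusion.** This step passes from chains back to spaces. By Wall (*Finiteness conditions for CW complexes II*, Proc. Roy. Soc. A 295 (1966) 129–139), a connected CW complex $T$ with $\pi_1(T)$ finitely presented and $C_*(\tilde T)$ chain equivalent to a bounded complex of finitely generated projectives is finitely dominated. Steps 2 and 7 supply the hypotheses. By Theorem 2, $X$ is stable. $\blacksquare$

## 10. The group $\langle a,t\mid tat^{-1}=a^2\rangle$ and the dimension of $P$

In Theorem 1 the maps $q$ and $h$ are the identity on $K$, so $f=qh$ is the identity on $K$, and $f_*=\mathrm{id}$ on $\pi_1(P)=\Gamma$. The tower satisfies uniform movability in its strongest form, with $\beta=\alpha$ and $p_\alpha r=1$. We check what kind of group $\Gamma$ is.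

Put $a_k=t^kat^{-k}$ for $k\in\mathbb Z$. Then $a_{k+1}=a_k^2$, so any two of the $a_k$ are powers of a third. The subgroup $A$ they generate, which is the normal closure of $a$, is therefore abelian, and each of its elements is $a_k^r$ for some $k,r$. Every element of $\Gamma$ is $xt^m$ with $x\in A$. If $a_k^rt^m$ acts trivially on $\mathbb R$ under the homomorphism of Section 4, then its slope $2^m$ is $1$, so $m=0$, and its translation part $r2^k$ is $0$, so $r=0$. Hence $\Gamma$ is isomorphic to the group of maps $x\mapsto2^mx+b$ with $m\in\mathbb Z$, $b\in\mathbb Z[\frac12]$, and $A\cong\mathbb Z[\frac12]$. From this we read off the following.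

* $\Gamma$ is finitely presented, by definition, and linear, as a group of $2\times2$ matrices.
* $\Gamma$ is metabelian, since $A$ and $\Gamma/A\cong\mathbb Z$ are abelian.
* $\Gamma$ is torsion-free: an element of finite order has slope $1$, so it is a translation of finite order, which is trivial.
* $\Gamma$ is Hopfian, that is, every surjective endomorphism $\omega$ is injective. In the abelianization the relation $a=a^2$ gives $a=1$, so the abelianization is $\mathbb Z$ and $A=[\Gamma,\Gamma]$. A surjective $\omega$ induces a surjection of $\mathbb Z$, which is injective, so $\ker\omega\subset A$. Also $\omega(A)=A$. A nonzero additive endomorphism of $\mathbb Z[\frac12]$ is multiplication by a nonzero number, so it is injective. Hence $\omega$ is injective.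

So in Theorem 3 "virtually polycyclic" cannot be weakened to any of "finitely presented", "torsion-free", "metabelian", "linear", "Hopfian", or to all of them together, even when $f_*=\mathrm{id}$ on $\pi_1$ and $f$ has a right inverse. ($\Gamma$ itself is not virtually polycyclic: its subgroup $A\cong\mathbb Z[\frac12]$ is not finitely generated, while subgroups of virtually polycyclic groups are virtually polycyclic and hence finitely generated.)

As for dimension, Theorem 1 gives counterexamples in every dimension $\ge5$. In dimension $1$ there are none: if $\dim P=1$ and $X$ is movable, then $X$ is stable. Indeed $\pi_1(P)$ is a finitely generated free group, so $\Lambda=\varphi^n(\pi_1(P))$ is a finitely generated subgroup of a free group, hence free of finite rank, hence Hopfian. As in Step 1 of the proof of Theorem 3, $\varphi(\Lambda)=\Lambda$; the Hopf property, in place of the chain condition, shows that $\varphi|_\Lambda$ is an automorphism. As in Step 2, $\pi_1(T)\cong\Lambda$. For $k\ge2$, $\pi_k(T)=\varinjlim\pi_k(P)=0$. So $T$ is aspherical with free fundamental group of finite rank, hence homotopy equivalent to a finite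 wedge of circles (a point if the rank is $0$), and Theorem 2 applies. What happens in dimensions $2$, $3$ and $4$ is not determined here.
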